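# Simple modules with vertex of order $p^2$ in blocks with large defect groups

Throughout, $p$ is a prime, $F$ is an algebraically closed field of characteristic $p$, groups are finite and modules are finite-dimensional. We write $X\mid Y$ if $X$ is isomorphic to a direct summand of $Y$, and ${}^gB=gBg^{-1}$. A simple $FG$-module $D$ has two $p$-subgroups attached to it: a vertex $Q$, which measures how far $D$ is from being projective, and a defect group $P$ of the block containing $D$. The question, taken from Susanne Danz and Jürgen Müller, "Source Algebras of Blocks, Sources of Simple Modules, and a Conjecture of Feit", arXiv:1106.2949 (2011), is whether for $p>2$ the vertex controls the defect group: is there a function $f$ with $|P|\le f(|Q|)$ for all $G$ and all simple $D$? For $p=2$ the answer is known to be negative.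

We begin with the vertex orders for which the answer is as good as possible.

## 1. Vertices of order $1$ and $p$: the defect group has the order of the vertex

**Relative projectivity and vertices.** For $B\le G$ and an $FG$-module $M$, the transfer map is
$$\mathrm{Tr}_B^G:\mathrm{End}_{FB}(M)\to\mathrm{End}_{FG}(M),\qquad \alpha\mapsto\sum_{g\in G/B}g\alpha g^{-1}.$$
Its image is an ideal of $\mathrm{End}_{FG}(M)$. The module $M$ is *relatively $B$-projective* if $M\mid\mathrm{Ind}_B^G(M|_B)$, equivalently if $M\mid \mathrm{Ind}_B^G X$ for some $FB$-module $X$. Higman's criterion says that this holds if and only if $\mathrm{id}_M\in\mathrm{Tr}_B^G(\mathrm{End}_{FB}(M))$. For $M$ indecomposable, the minimal subgroups $Q$ for which $M$ is relatively $Q$-projective are the *vertices* of $M$. They are $p$-subgroups, they form one conjugacy class, and $M$ is relatively $B$-projective if and only if $B$ contains a vertex. The module $M$ is projective exactly when its vertex is $1$. The trivial module of a $p$-group $C$ has vertex $C$.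

**Blocks and defect groups.** The blocks of $FG$ are its indecomposable two-sided direct factors. A block is an indecomposable $F[G\times G]$-module, where $(g,h)$ acts by $x\mapsto gxh^{-1}$. It has a vertex of the form $\{(x,x):x\in P\}$, and $P$ is a *defect group* of the block. The principal block, which contains the trivial module, has the Sylow $p$-subgroups as defect groups.

**Proposition 1.** If a simple module $D$ has vertex $1$, then its block has defect group $1$.

**Proof.** Here $D$ is projective, and injective as well, because $FG$ is a symmetric algebra. Decompose $FG=D^{n}\oplus Y$, where $n=\dim D$ and $Y$ is the sum of the projective indecomposables $P_S$ with $S\not\cong D$. Then $\mathrm{Hom}(Y,D^n)=0$, since $D$ is not in the head of $Y$. A nonzero map $D\to P_S$ would be injective and would split, because $D$ is injective, which forces $P_S\cong D$. So $\mathrm{Hom}(D^n,Y)=0$ too. Hence $FG\cong\mathrm{End}(FG)^{op}$ is the direct product of $\mathrm{End}(D^n)^{op}$ and $\mathrm{End}(Y)^{op}$. The first factor is a matrix algebra over $F$, it is the block of $D$, and it is isomorphic to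 $\mathrm{End}_F(D)$. As an $F[G\times G]$-module it is $D\otimes D^*$, which is projective because $D$ and $D^*$ are projective. So its vertex is trivial and $P=1$. $\blacksquare$

For order $p$ we need two theorems.

* **Knörr** (On the vertices of irreducible modules, Ann. of Math. 110 (1979)): if $D$ is simple with vertex $Q$, a defect group $P$ of its block can be chosen with $Q\le P$ and $C_P(Q)\le Q$.
* **Erdmann** (Blocks and simple modules with cyclic vertices, Bull. London Math. Soc. 9 (1977)): a block containing a simple module with cyclic vertex has cyclic defect groups.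

**Proposition 2.** If a simple module has vertex $Q$ of order $p$, then its block has defect groups of order $p$.

**Proof.** $Q$ is cyclic, so $P$ is cyclic by Erdmann. Choose $P$ as in Knörr's theorem. As $P$ is abelian, $P=C_P(Q)\le Q$, so $P=Q$. $\blacksquare$

The last line shows more: whenever $P$ is abelian, $|P|=|Q|$. What changes when $|Q|=p^2$ and $P$ need not be abelian?

## 2. What $C_P(Q)\le Q$ leaves open at order $p^2$

A sensible first attempt at a bound uses only Knörr's condition. Put $Q_0=Q$ and $Q_{i+1}=N_P(Q_i)$. Since $C_P(Q_i)\le C_P(Q)\le Q\le Q_i$, the quotient $Q_{i+1}/Q_i$ embeds in $\mathrm{Aut}(Q_i)/\mathrm{Inn}(Q_i)$, and in particular $|Q_{i+1}|\le|Q_i|\,|\mathrm{Aut}(Q_i)|$. In a $p$-group normalizers grow, so the chain reaches $P$. Every single step is bounded. What is not bounded is the number of steps, and that is where the argument stops, as the following groups show.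

**Example.** Let $p$ be odd, $\omega$ a complex primitive $p$-th root of unity, $\mathcal O=\mathbb Z[\omega]$ and $\pi=\omega-1$, so that $|\mathcal O/\pi\mathcal O|=p$. For $m\ge2$ let $L=\mathcal O/\pi^m\mathcal O$, of order $p^m$, and let $P=L\rtimes\langle s\rangle$, where $s$ has order $p$ and acts on $L$ as multiplication by $\omega$. Then $C_L(s)=\ker(\pi \text{ on } L)=\pi^{m-1}L$ has order $p$, and $Q=\pi^{m-1}L\times\langle s\rangle$ has order $p^2$. We get $C_P(Q)\le C_P(s)=C_L(s)\times\langle s\rangle=Q$, while $|P|=p^{m+1}$. The chain climbs in steps of index $p$: for $l\in L$ we have $lsl^{-1}=(-\pi l)s$, so for $1\le k\le m-1$ the element $l$ normalizes $\pi^kL\rtimes\langle s\rangle$ if and only if $\pi l\in\pi^kL$, that is, $l\in\pi^{k-1}L$.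

So group theory alone gives no bound. If there is a counterexample to the bound, it could live in a group whose Sylow subgroup looks like this $P$: a large abelian group and an automorphism of order $p$ with few fixed points. The groups $PSL_p(q)$ with $p\mid q-1$ have such Sylow subgroups, and they do the job.

## 3. Three theorems

From now on $p$ is odd, and $v_p$ is the $p$-adic valuation.

**Theorem A.** Let $q$ be a prime power with $a:=v_p(q-1)\ge 1$, and let $H=PSL_p(q)$. There is a simple $FH$-module $D$, of dimension $\frac1p\prod_{i=1}^{p-1}(q^i-1)$, with vertex $Q\cong C_p\times C_p$, lying in the principal block of $FH$. The defect groups of that block have order $p^{a(p-1)}$.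

By Dirichlet's theorem there is, for every $a\ge1$, a prime $q\equiv1+p^a\pmod{p^{a+1}}$, and then $v_p(q-1)=a$. So $|Q|=p^2$ while $|P|=p^{a(p-1)}$ is unbounded. For every odd $p$ the answer is no: $f(p^2)$ would have to be at least $p^{a(p-1)}$ for all $a\ge1$. The groups $H$ are finite simple groups.

For $p=3$ and $q=4$ we have $a=1$, $\dim D=\frac13\cdot3\cdot15=15$ and $|P|=9$, so the vertex is a full Sylow subgroup. For $q=19$ we have $a=2$, $\dim D=\frac13\cdot18\cdot360=2160=3^3\cdot80$ and $|P|=81$, while $|Q|=9$.

The vertex in Theorem A is found with a criterion that holds for every finite group.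

**Theorem B.** Let $G$ be a finite group and $M$ an indecomposable non-projective $FG$-module. Let $\mathcal E$ be the set of elementary abelian $p$-subgroups $B\le G$ with $M|_B$ not projective. Suppose that for all $B\in\mathcal E$: (i) $M|_C$ is projective for every proper subgroup $C<B$; (ii) $p\nmid|C_G(B):B|$. Then the vertices of $M$ belong to $\mathcal E$.

**Theorem C.** For $n\ge0$ let $s_p(n)\in\mathbb N\cup\{\infty\}$ be the supremum of $|P|$ over all finite groups $G$ and all simple $FG$-modules with vertex of order $p^n$, where $P$ is a defect group of the block containing the module. Then $s_p(0)=1$, $s_p(1)=p$, and $s_p(n)=\infty$ for all $n\ge2$.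

The plan: construct $D$ so that it is projective on a very large subgroup (Sections 4 and 5), find the few elementary abelian subgroups on which it is not projective (Section 6), prove Theorem B (Sections 7 and 8), and read off vertex and block (Section 9). Theorem C follows in Section 10.

**Notation for Sections 4–6 and 9.** Let $q,a$ be as in Theorem A, $\hat G=GL_p(q)$, $Z=Z(\hat G)$, $\Gamma=\hat G/Z=PGL_p(q)$, and
$$\hat G_1=\{g\in\hat G:\det g\in(\mathbb F_q^\times)^p\}=SL_p(q)Z .$$
The second equality holds because the scalar $c$ has determinant $c^p$. Then $H=\hat G_1/Z=PSL_p(q)$ is normal of index $p$ in $\Gamma$. Bars on elements and subgroups denote images in $\Gamma$.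

We need the $p$-parts. For $1\le i\le p-1$ we have $q^i-1=(q-1)(1+q+\dots+q^{i-1})$, and the second factor is $\equiv i\not\equiv0\pmod p$, so $v_p(q^i-1)=a$. For $i=p$ write $q=1+p^au$ with $p\nmid u$. In $q^p-1=p^{a+1}u+\binom p2p^{2a}u^2+\dots+p^{pa}u^p$ all terms after the first have valuation at least $a+2$: the middle ones at least $2a+1$, the last one $pa\ge a+2$ because $a(p-1)\ge2$. So $v_p(q^p-1)=a+1$. Hence
$$|\hat G|_p=p^{ap+1},\qquad|\Gamma|_p=p^{a(p-1)+1},\qquad|H|_p=p^{a(p-1)}.\tag{1}$$
Reductions mod $p$ are taken with respect to a sufficiently large $p$-modular system, with scalars extended to $F$.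

## 4. A cuspidal module that is projective on the mirabolic subgroup

**The character.** The group $\mathbb F_{q^p}^\times$ is cyclic of order divisible by $p^{a+1}$, so it has a character $\theta:\mathbb F_{q^p}^\times\to\mathbb C^\times$ of order $p^{a+1}$. As $p^{a+1}\nmid q-1$, $\theta^q\ne\theta$. The map $\theta\mapsto\theta^q$ generates an action of a group of order $p$, so the $\theta^{q^i}$, $0\le i<p$, are distinct. For such $\theta$ we use the following fact (Green, Trans. AMS 80 (1955); see also Deligne–Lusztig, Ann. of Math. 103 (1976)). There is an irreducible character $\chi_\theta$ of $\hat G$ with values ($p$ odd)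

* $\sum_{i=0}^{p-1}\theta(\gamma^{q^i})$ on $g$ with irreducible characteristic polynomial having root $\gamma$;
* $\theta(c)\prod_{i=1}^{d-1}(1-q^i)$ on $g=cu$ with $c\in\mathbb F_q^\times$, $u$ unipotent, $d=\dim\ker(u-1)$;
* $0$ otherwise,

and it is *cuspidal*: for $1\le k\le p-1$, the unipotent radical
$$U_{(k,p-k)}=\left\{\begin{pmatrix}I_k&X\\0&I_{p-k}\end{pmatrix}\right\}$$
has no nonzero fixed vectors in a module affording $\chi_\theta$. Putting $u=1$ gives $\chi_\theta(1)=\prod_{i=1}^{p-1}(q^i-1)$, since $p-1$ is even.

**The mirabolic subgroup.** For $n\le p$ let $M_n\le GL_n(q)$ be the group of matrices with last row $(0,\dots,0,1)$. Then $M_n=N_n\rtimes GL_{n-1}(q)$, where $N_n\cong\mathbb F_q^{n-1}$ is given by the last column. We embed $GL_k(q)$ in $GL_p(q)$ as the upper left block. Then $U=N_pN_{p-1}\cdots N_2$ is the upper unitriangular group. It is a $p'$-group, because $p\mid q-1$.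

Let $\psi_0$ be a nontrivial linear character of $(\mathbb F_q,+)$ and $\psi(u)=\psi_0\big(\sum_iu_{i,i+1}\big)$, a linear character of $U$. On $N_j$ it depends only on the entry $(j-1,j)$. Let $\bar\psi:U\to F^\times$ be its reduction. It has the same kernel as $\psi$, since reduction is injective on roots of unity of order prime to $p$.

**Example** ($n=2$). $M_2$ is the affine group of matrices $\begin{pmatrix}x&y\\0&1\end{pmatrix}$, and $\mathrm{Ind}_{N_2}^{M_2}\bar\psi_0$ has dimension $q-1$. On $N_2$ it is the sum of all $q-1$ nontrivial characters, each once, and $GL_1(q)$ permutes them transitively. So it is simple, in characteristic $p$ just as in characteristic $0$. It is also projective, since $N_2$ is a $p'$-group. The next steps prove the same in rank $p$ and find the induced module inside the reduction of $\chi_\theta$.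

**Step 1: $\psi$ occurs in $\chi_\theta|_U$.** The purpose is to connect $\chi_\theta$ with an induced module. Let $V$ afford $\chi_\theta$ and put $V_{p+1}=V$. For $2\le k\le p$ let $V_k$ be the subspace on which $N_p,\dots,N_k$ act via $\psi$. We show $V_k\ne0$ by descending induction on $k$, assuming $V_{k+1}\neq0$.

First, $V_{k+1}$ is $M_k$-stable. For $j>k$ the group $GL_k(q)$ normalizes $N_j$, and $M_k$ fixes $\psi|_{N_j}$: for $j=k+1$ an element $m\in M_k$ sends the column $x\in\mathbb F_q^k$ to $mx$, and $(mx)_k=x_k$ because the last row of $m$ is $(0,\dots,0,1)$; for $j>k+1$ the entry $(j-1,j)$ lies in a row below the $k$-th, so it is not touched.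

Next, let $v\in V_{k+1}$ be fixed by $N_k$. The group $U_{(k-1,p-k+1)}$ is the product of the parts of the columns $k,\dots,p$ in rows $1,\dots,k-1$. The part in column $k$ is $N_k$, which fixes $v$. For $j>k$, the part in column $j$ lies in $N_j$ and has entry $0$ at $(j-1,j)$, because $j-1>k-1$. So $\psi$ is trivial on it, and it fixes $v$. Hence $v$ is fixed by $U_{(k-1,p-k+1)}$, and $v=0$ by cuspidality.

So only nontrivial characters of $N_k$ occur in $V_{k+1}\ne0$. The group $GL_{k-1}(q)\le M_k$ permutes the nontrivial characters of $N_k\cong\mathbb F_q^{k-1}$ transitively, so $\psi|_{N_k}$ occurs, that is, $V_k\neq0$. At the end, $V_2\ne0$ is the $\psi$-eigenspace of $U$.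

**Step 2: $\mathrm{Ind}_U^{M_p}\bar\psi$ is a simple $FM_p$-module.** This will make a nonzero map injective in Step 3. Put $U_1=M_1=1$ and $U_n=N_nU_{n-1}$. We show by induction on $n$ that $\mathrm{Ind}_{U_n}^{M_n}\bar\psi$ is simple; $n=1$ is trivial. Let $n\ge2$. An element $g\in GL_{n-1}(q)$ fixes $\bar\psi|_{N_n}$ if and only if $(gx)_{n-1}-x_{n-1}$ is killed by $\psi_0$ for all $x$. Since $\psi_0$ is nontrivial on every nonzero $\mathbb F_q$-subspace of $\mathbb F_q$, this means that the last row of $g$ is $(0,\dots,0,1)$. So the stabilizer of $\bar\psi|_{N_n}$ in $M_n$ is $N_nM_{n-1}$. The character $\bar\psi|_{N_n}$ extends to $N_nM_{n-1}$, trivially on $M_{n-1}$. On $U_n$, $\bar\psi$ is the product of this extension and the inflation of $\bar\psi|_{U_{n-1}}$. Therefore $\mathrm{Ind}_{U_n}^{N_nM_{n-1}}\bar\psi$ is the tensor product of the extension with the inflation of $\mathrm{Ind}_{U_{n-1}}^{M_{n-1}}\bar\psi$. The latter is simple by induction, so $\mathrm{Ind}_{U_n}^{N_nM_{n-1}}\bar\psi$ is simple, and it lies over $\bar\psi|_{N_n}$. The Clifford correspondence holds in every characteristic: inducing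 a simple module that lies over $\bar\psi|_{N_n}$ from the stabilizer gives a simple module. So $\mathrm{Ind}_{U_n}^{M_n}\bar\psi$ is simple.

**Step 3: the reduction of $\chi_\theta$ is simple, and projective on $M_p$.** Let $\hat D$ be the reduction mod $p$ of any lattice affording $\chi_\theta$. As $U$ is a $p'$-group, Step 1 gives $\mathrm{Hom}_{FU}(\bar\psi,\hat D)\ne0$. Frobenius reciprocity gives a nonzero map $\mathrm{Ind}_U^{M_p}\bar\psi\to\hat D|_{M_p}$, injective by Step 2. Since $|M_p|=q^{p-1}|GL_{p-1}(q)|=q^{p(p-1)/2}\prod_{i=1}^{p-1}(q^i-1)$ and $|U|=q^{p(p-1)/2}$, both sides have dimension $\prod_{i=1}^{p-1}(q^i-1)$. So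
$$\hat D|_{M_p}\cong\mathrm{Ind}_U^{M_p}\bar\psi.\tag{2}$$
Hence $\hat D$ is a simple $F\hat G$-module, already on restriction to $M_p$. In particular, it does not depend on the lattice, because its composition factors do not. And $\hat D|_{M_p}$ is projective: $\bar\psi$ is a projective module of the $p'$-group $U$, and induction preserves projectivity. The center $Z$ acts on $\chi_\theta$ via $\theta|_{\mathbb F_q^\times}$, which has $p$-power order and so reduces to the trivial character. Thus $\hat D$ is an $F\Gamma$-module.

## 5. Passing to $PSL_p(q)$, where projectivity is lost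

The purpose of this section is to show that $\hat D$ is induced from $H$, so that its summands on $H$ are too small to be projective.

**Step 4: $\chi_\theta$ is invariant under a twist.** Let $\lambda$ be a complex character of $\mathbb F_q^\times$ of order $p$; its kernel is $(\mathbb F_q^\times)^p$, so $\ker(\lambda\circ\det)=\hat G_1$. We claim $\chi_\theta\cdot(\lambda\circ\det)=\chi_\theta$. On $g=cu$ we have $\lambda(\det g)=\lambda(c^p)=1$. Let $g$ have irreducible characteristic polynomial with root $\gamma$, and let $N:\mathbb F_{q^p}^\times\to\mathbb F_q^\times$ be the norm, which is surjective, so $\det g=N(\gamma)$. Both $\theta^{q-1}$ and $\lambda\circ N$ have order $p$ (for the first, $v_p(q-1)=a$ and $\theta$ has order $p^{a+1}$). The character group of $\mathbb F_{q^p}^\times$ is cyclic, so they generate the same subgroup. Hence $\mu:=\theta(\gamma^{q-1})$, a $p$-th root of unity, is $1$ if and only if $\lambda(\det g)=1$. Now $q^i-1=(q-1)(1+\dots+q^{i-1})$ with second factor $\equiv i\pmod p$, so $\theta(\gamma^{q^i})=\theta(\gamma)\mu^i$ and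
$$\chi_\theta(g)=\theta(\gamma)\sum_{i=0}^{p-1}\mu^i .$$
This is $0$ if $\lambda(\det g)\ne1$. On all other $g$, $\chi_\theta$ vanishes. This proves the claim.

**Step 5: the module $D$.** By Frobenius reciprocity,
$$\langle\chi_\theta|_{\hat G_1},\chi_\theta|_{\hat G_1}\rangle=\sum_{j=0}^{p-1}\langle\chi_\theta\cdot(\lambda\circ\det)^j,\chi_\theta\rangle=p .$$
By Clifford's theorem $\chi_\theta|_{\hat G_1}$ is $e$ times a sum of $t$ conjugate irreducible characters, with $t\in\{1,p\}$ and $e^2t=p$. So $t=p$ and $e=1$. If $\xi$ is one of these constituents, then $\mathrm{Ind}_{\hat G_1}^{\hat G}\xi$ contains $\chi_\theta$ and has the same degree, so $\chi_\theta=\mathrm{Ind}_{\hat G_1}^{\hat G}\xi$. Let $D$ be the reduction mod $p$ of a lattice $L$ affording $\xi$. Then $\mathrm{Ind}\,L$ affords $\chi_\theta$, and by independence of the lattice $\hat D\cong\mathrm{Ind}_{\hat G_1}^{\hat G}D$. Induction is exact and $\hat D$ is simple, so $D$ is simple. By Mackey $D\mid\hat D|_{\hat G_1}$, so $Z$ acts trivially on $D$. Thus $D$ is a simple $FH$-module with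
$$\hat D\cong\mathrm{Ind}_H^\Gamma D,\qquad D\mid\hat D|_H,\qquad\dim D=\tfrac1p\prod_{i=1}^{p-1}(q^i-1).\tag{3}$$
The $p$-part of $\dim D$ is $p^{a(p-1)-1}<|H|_p$. The dimension of a projective $FH$-module is divisible by $|H|_p$, so $D$ is not projective.

## 6. Elementary abelian subgroups of $PSL_p(q)$ on which $D$ is not projective

Let $T$ be the group of diagonal matrices in $\hat G$, $T_p=O_p(T)$ and $A=\overline{T_p}$. Multiplying by a scalar of $p$-power order, we see that every element of $A$ is the image of a unique element of $T_p$ with last diagonal entry $1$. So $A\le\overline{M_p}$, and $M_p\cong\overline{M_p}$ because $M_p\cap Z=1$. By Step 3, $\hat D|_A$ is projective. As $\hat D$ is a $\Gamma$-module, it is also projective on every $\Gamma$-conjugate of a subgroup of $A$. As $D\mid\hat D|_H$: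
$$D|_B\text{ is projective for every }B\le H\text{ that is }\Gamma\text{-conjugate to a subgroup of }A.\tag{4}$$

Now let $\zeta\in\mathbb F_q$ be a primitive $p$-th root of unity, $z=\mathrm{diag}(1,\zeta,\dots,\zeta^{p-1})$, and $s$ the permutation matrix of a $p$-cycle with $szs^{-1}=\zeta^{\pm1}z$. Since $p$ is odd, $\det z=\zeta^{p(p-1)/2}=1$ and $\det s=1$. So $E:=\langle\bar z,\bar s\rangle\le H$. The elements $\bar z,\bar s$ commute and have order $p$, and $z^is^j$ is scalar only for $i\equiv j\equiv0\pmod p$. So $E\cong C_p\times C_p$.

**Lemma 3.**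

* (a) If $t\in T$ and $\overline{ts}\in H$, then some $d\in T$ satisfies $\overline{d\,ts\,d^{-1}}=\bar s$.
* (b) Every cyclic subgroup of $E$ is $\Gamma$-conjugate to a subgroup of $A$.
* (c) Every elementary abelian $p$-subgroup $B\le H$ is $\Gamma$-conjugate to a subgroup of $A$ or to $E$.
* (d) $C_\Gamma(E)=E$.

**Proof of (a).** Membership in $H$ gives $\det t=\det(ts)=c^p$ for some $c\in\mathbb F_q^\times$. The map $d\mapsto d\cdot sd^{-1}s^{-1}$ is a homomorphism $T\to T$. Its kernel consists of the $d$ whose entries are constant along the $p$-cycle, that is, of the scalars. Its image lies in the group of diagonal matrices of determinant $1$ and has order $(q-1)^p/(q-1)=(q-1)^{p-1}$, so it is that whole group. Now $ct^{-1}$ has determinant $1$, so we can choose $d$ with $d\,sd^{-1}s^{-1}=ct^{-1}$. Then $d(ts)d^{-1}=t\,(d\,sd^{-1}s^{-1})\,s=cs$.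

**Proof of (b).** The trivial group and $\langle\bar z\rangle$ lie in $A$. Any other subgroup of order $p$ of $E$ is generated by some $\overline{z^is}$, which is conjugate to $\bar s$ by (a). Finally, $s$ has the distinct eigenvalues $1,\zeta,\dots,\zeta^{p-1}$, so it is $\hat G$-conjugate to $z$.

**Proof of (c).** The group $T_p\rtimes\langle s\rangle$ has order $p^{ap+1}$, so by (1) it is a Sylow $p$-subgroup of $\hat G$, and its image $A\langle\bar s\rangle$ is one of $\Gamma$. Since $H$ is normal in $\Gamma$, we may conjugate and assume $B\le A\langle\bar s\rangle$, still with $B\le H$. Suppose $B\not\le A$. As $A$ has index $p$ in $A\langle\bar s\rangle$, we have $|B:B\cap A|=p$ and $B=(B\cap A)\langle\overline{ts}\rangle$ for some $t\in T_p$. Conjugate by $\bar d$ with $d\in T$ from (a); this fixes $A$ elementwise because $T$ is abelian. So we may take $B=(B\cap A)\langle\bar s\rangle$. As $B$ is abelian, $B\cap A\le C_A(\bar s)$. Let $t'\in T_p$ with $st's^{-1}=ct'$, $c$ scalar. From $s^p=1$ we get $c^p=1$. Since $sz^is^{-1}=\zeta^{\pm i}z^i$, some $t'z^{-i}$ commutes with $s$, and a diagonal matrix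 commuting with $s$ is scalar. So $C_A(\bar s)=\langle\bar z\rangle$, and $B$ is either $\langle\bar s\rangle$, which is conjugate into $A$ by (b), or $E$.

**Proof of (d).** Let $\bar g\in C_\Gamma(E)$. Then $gzg^{-1}=cz$ and $gsg^{-1}=c's$, and $c^p=c'^p=1$ because $z^p=s^p=1$. Conjugation by $s$ multiplies $z$ by $\zeta^{\pm1}$ and fixes $s$; conjugation by $z$ multiplies $s$ by $\zeta^{\mp1}$ and fixes $z$. So after multiplying $g$ by a suitable $z^is^j$ we may assume $c=c'=1$. Then $g$ commutes with $z$, which has distinct eigenvalues, so $g$ is diagonal; it commutes with $s$, so it is scalar. $\blacksquare$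

Let $\mathcal E$ be the set of elementary abelian $p$-subgroups of $H$ on which $D$ is not projective. By (4) and (c), every $B\in\mathcal E$ is $\Gamma$-conjugate to $E$. By (b) and (4), $D$ is projective on all proper subgroups of such a $B$. By (d), $C_H(B)=B$.

## 7. From non-projectivity to vertices: what is missing

What does this say about a vertex $Q$ of $D$? Chouinard's theorem states that a module is projective if and only if its restrictions to all elementary abelian $p$-subgroups are. Now $D|_Q$ is not projective, since otherwise $D\mid\mathrm{Ind}_Q^H(D|_Q)$ would be projective. So $Q$ contains some $B\in\mathcal E$. This gives $|Q|\ge p^2$, the wrong direction: we need an upper bound for $Q$, and Chouinard's theorem detects projectivity, not relative projectivity.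

Condition (i) of Theorem B alone cannot give the upper bound. Let $G=C_{p^2}$ and $M=F$. Then $\mathcal E=\{C_p\}$ and (i) holds, but the vertex is $C_{p^2}\notin\mathcal E$. Here $|C_G(B):B|=p$, so it is (ii) that fails.

The easiest example with $|B|=p^2$ in which (i) and (ii) both hold is the following. Let $B=\langle x,y\rangle\cong C_p\times C_p$, $X=x-1$, $Y=y-1$, so $FB=F[X,Y]/(X^p,Y^p)$. For $\alpha\in F$ let $M_\alpha=FB/FB(X+\alpha Y)$; this is $F[Y]/(Y^p)$ with $X$ acting as $-\alpha Y$. The element $x^iy^j-1$ acts as $(1-\alpha Y)^i(1+Y)^j-1=(j-i\alpha)Y+(\text{terms in }Y^2,Y^3,\dots)$. If $\alpha\notin\mathbb F_p$, the coefficient $j-i\alpha$ is nonzero for $(i,j)\ne(0,0)$ in $\mathbb F_p^2$. So every element of order $p$ acts with a single Jordan block of size $p$, and $M_\alpha$ is free on every proper subgroup. But $\dim M_\alpha=p<p^2$, so $M_\alpha$ is not projective. Thus $\mathcal E=\{B\}$.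

**The idea behind Theorem B.** By Higman's criterion we must write $\mathrm{id}_M$ as a sum of transfers from the subgroups in $\mathcal E$. Suppose a cohomology class $\zeta\in H^{2d}(G,F)$ has no zeros on the support variety of $M$ except the origin. Then a surjection built from $\zeta$, with target $M$, splits. If moreover $\zeta$ is itself a sum of transfers from subgroups $B\in\mathcal E$, the splitting turns it into the desired formula for $\mathrm{id}_M$. So the task is to construct such a $\zeta$.

**A choice that does not work.** Say $\mathcal E$ is the class of one subgroup $B$, and put $W=N_G(B)/C_G(B)$. A natural try is $\zeta=\mathrm{Tr}_B^G(f)$ with a $W$-invariant $f$ that has no zeros on the variety of $M|_B$ outside $0$. We shall see in (6) that then $\mathrm{res}_B\zeta=|N_G(B):B|\,f$. In our application, if $|P|>p^2$, then $E$ is properly contained in a Sylow subgroup, hence in its normalizer there. As $C_H(E)=E$, the order of $W$ is divisible by $p$, and $\mathrm{res}_B\zeta=0$. The way out is to choose $f$ as far from invariant as possible, concentrated on one line in each $W$-orbit. At a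 given point then only the terms from the stabilizer of a line survive, and that stabilizer will turn out to be a $p'$-group.

**Varieties.** Let $H^\bullet(G)=H^{ev}(G,F)$, the cohomology in even degrees, a commutative graded ring. Let $V_G$ be its maximal ideal spectrum, with $0$ the point given by the elements of positive degree. Let $V_G(M)\subseteq V_G$ be the closed homogeneous subvariety defined by the annihilator of $\mathrm{Ext}^*_{FG}(M,M)$. For instance, $V_G(F)=V_G$, since $1\in \mathrm{Ext}^0_{FG}(F,F)$ is killed only by $0$. We use the following facts (Benson, *Representations and Cohomology II*, Ch. 5).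

* (V1) (Chouinard) $M$ is projective iff $M|_B$ is projective for all elementary abelian $p$-subgroups $B$. Also, for $M\ne0$, $V_G(M)=\{0\}$ iff $M$ is projective.
* (V2) (Quillen, Avrunin–Scott) $V_G(M)=\bigcup_B\mathrm{res}_{G,B}^*V_B(M)$, with $B$ ranging over the elementary abelian $p$-subgroups; and $V_C(M)=(\mathrm{res}_{B,C}^*)^{-1}V_B(M)$ for $C\le B$.
* (V3) (Carlson; Avrunin–Scott) If $0\ne\zeta\in H^{2d}(G,F)$, $d>0$, is represented by $\hat\zeta:\Omega^{2d}F\to F$ with kernel $L_\zeta$, then $V_G(L_\zeta)=V(\zeta)$, the zero locus of $\zeta$. Moreover $V_G(M\otimes N)=V_G(M)\cap V_G(N)$.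
* (V4) For $B$ elementary abelian, $H^\bullet(B)$ contains the polynomial ring $S_B=S(\mathrm{Hom}(B,\mathbb F_p))\otimes F$ generated by Bocksteins in degree $2$, and $S_B$ maps isomorphically onto $H^\bullet(B)$ modulo its nilradical. Hence $V_B=B\otimes_{\mathbb F_p}F$, and elements of $S_B$ are polynomial functions on it. The Bockstein is natural, so for $C\le B$ the map $V_C\to V_B$ is the inclusion $C\otimes F\subseteq B\otimes F$, and $w\in\mathrm{Aut}(B)$ acts as $w\otimes1$.

For $B=C_p$ the variety $V_B$ is a single line. For $B=C_p\times C_p$ it is a plane with $p+1$ distinguished lines $C\otimes F$, one for each $C<B$ of order $p$.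

## 8. Proof of Theorem B

Let $G,M,\mathcal E$ be as in Theorem B. Note that $\mathcal E$ is closed under conjugation, and nonempty by (V1).

**Step 1: $V_B(M)$ is a finite union of lines with $p'$-stabilizers.** This is the use of (i). Let $B\in\mathcal E$; then $B\ne1$. Let $W=N_G(B)/C_G(B)\le\mathrm{Aut}(B)$. For $C<B$, $M|_C$ is projective, so $V_C(M)=\{0\}$ by (V1), and (V2) gives
$$V_B(M)\cap(C\otimes F)=\{0\}\qquad\text{for all }C<B.\tag{5}$$
If $|B|\ge p^2$, take $C$ of index $p$. Then the projective variety of $V_B(M)$ misses a hyperplane, and a closed projective variety of positive dimension meets every hyperplane, so it is finite. If $|B|=p$, then $V_B$ is itself a line. As $M|_B$ is not projective, $V_B(M)\neq\{0\}$. So $V_B(M)$ is a finite nonempty union of lines through $0$. The group $W$ permutes them: for $g\in N_G(B)$ the map $m\mapsto gm$ identifies $M|_B$ with its $g$-twist, so $V_B(M)$ is stable under $g$.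

Suppose $w\in W$ has order $p$ and stabilizes a line $\ell\subseteq V_B(M)$. Then $w$ acts on $\ell$ by a scalar $\varepsilon$ with $\varepsilon^p=1$, so $\varepsilon=1$ in characteristic $p$. Hence $\ell\subseteq\ker(w\otimes1-1)=C_B(w)\otimes F$, and $C_B(w)<B$ because $w\ne1$. This contradicts (5). So the stabilizer $W_\ell$ of each line $\ell\subseteq V_B(M)$ is a $p'$-group.

**Step 2: forms concentrated on orbit representatives.** Let $B_1,\dots,B_m$ represent the $G$-classes in $\mathcal E$, so $m\ge1$. Let $W_i=N_G(B_i)/C_G(B_i)$, and let $d>0$ be a sufficiently large common multiple of the $|W_i|$. Fix $i$ and choose representatives $\ell_1,\ell_2,\dots$ of the $W_i$-orbits of lines in $V_{B_i}(M)$. For each $j$ there is a form $f^{(j)}\in S_{B_i}$ of polynomial degree $d$ that is nonzero on $\ell_j\setminus0$ and vanishes on all other lines of $V_{B_i}(M)$: for each other line take a linear form vanishing on it and not on $\ell_j$, multiply these, and fill up to degree $d$ with a power of a linear form nonzero on $\ell_j$. Here $d$ must be at least the number of other lines. Put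
$$f_i=\sum_jf^{(j)},\qquad h_i=\sum_{w\in W_i}wf_i,\qquad (wf)(v)=f(w^{-1}v).$$
We claim that $h_i$ has no zeros on $V_{B_i}(M)\setminus0$. Let $0\ne v\in\ell_j$. The form $f_i$ vanishes on every line of $V_{B_i}(M)$ that is not one of the representatives $\ell_k$. The line $w^{-1}\ell_j$ lies in the orbit of $\ell_j$, whose only representative is $\ell_j$. So $f_i(w^{-1}v)\ne0$ only if $w^{-1}\ell_j=\ell_j$. In that case $w^{-1}v=\varepsilon v$ with $\varepsilon^{|W_i|}=1$, so $f_i(w^{-1}v)=\varepsilon^df_i(v)=f_i(v)$, as $|W_i|$ divides $d$. Hence
$$h_i(v)=|W_{i,\ell_j}|\,f_i(v)=|W_{i,\ell_j}|\,f^{(j)}(v)\ne0$$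
by Step 1. Since $h_i$ is $W_i$-invariant and every line of $V_{B_i}(M)$ is in the orbit of some $\ell_j$, the claim follows.

**Step 3: the class $\zeta$ and its restrictions.** We glue the $f_i$ to a class on $G$ that is a sum of transfers. View $f_i$ as an element of $H^{2d}(B_i,F)$ and put $\zeta=\sum_i\mathrm{Tr}_{B_i}^G(f_i)\in H^{2d}(G,F)$. By the Mackey formula
$$\mathrm{res}_{B_j}\zeta=\sum_i\ \sum_{g\in B_j\backslash G/B_i}\mathrm{Tr}^{B_j}_{B_j\cap{}^gB_i}\,\mathrm{res}\,({}^gf_i).$$
If $C<B_j$ is proper, then $\mathrm{res}:H^*(B_j,F)\to H^*(C,F)$ is onto, since $C$ is a direct factor of $B_j$, and $\mathrm{Tr}(\mathrm{res}\,y)=|B_j:C|\,y=0$. So transfers from proper subgroups of $B_j$ vanish, and only terms with $B_j\le{}^gB_i$ remain. For these $B_j={}^gB_i$, because $M$ is projective on proper subgroups of ${}^gB_i\in\mathcal E$ by (i), but not on $B_j$. Thus $i=j$ and $g\in N_G(B_j)$. What is left is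
$$\mathrm{res}_{B_j}\zeta=\sum_{g\in N_G(B_j)/B_j}{}^gf_j=|C_G(B_j):B_j|\;h_j,\tag{6}$$
because $C_G(B_j)$ acts trivially on $H^*(B_j,F)$. By (ii) this is a nonzero multiple of $h_j$. (If $f_j$ were $W_j$-invariant, (6) would read $|N_G(B_j):B_j|\,f_j$, as announced in Section 7.)

By Step 2 and conjugation, $\mathrm{res}_B\zeta$ has no zeros on $V_B(M)\setminus0$ for every $B\in\mathcal E$. For elementary abelian $B\notin\mathcal E$ we have $V_B(M)=\{0\}$. Now let $0\ne x\in V_G(M)$. By (V2), $x=\mathrm{res}^*_{G,B}(v)$ for some $B$ and some $v\in V_B(M)$, and $v\ne0$ because $x\neq0$. So $B\in\mathcal E$, and the value of $\zeta$ at $x$ is that of $\mathrm{res}_B\zeta$ at $v$, which is not $0$. Hence $\zeta$ has no zeros on $V_G(M)\setminus0$. As $V_G(M)\ne\{0\}$ by (V1), also $\zeta\ne0$.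

**Step 4: the identity of $M$ is a sum of transfers.** Let $P_*$ be a minimal projective resolution of the trivial $FG$-module and $\Omega=\Omega^{2d}F$ the image of $P_{2d}\to P_{2d-1}$. Cocycles $P_{2d}\to F$, over $G$ or over a subgroup, are the same as module maps $\Omega\to F$. Represent $f_i$ by an $FB_i$-map $\varphi_i:\Omega\to F$. On cocycles the transfer is $\varphi\mapsto\sum_{g\in G/B_i}g\varphi g^{-1}$, so $\zeta$ is represented by the $FG$-map
$$\hat\zeta=\sum_i\sum_{g\in G/B_i}g\varphi_ig^{-1}:\Omega\to F .$$
It is nonzero, since $\zeta\ne0$, hence onto. Let $L_\zeta=\ker\hat\zeta$. By (V3) and Step 3, $V_G(L_\zeta\otimes M)=V(\zeta)\cap V_G(M)=\{0\}$. So $L_\zeta\otimes M$ is projective (possibly zero), hence injective. Therefore the exact sequence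
$$0\to L_\zeta\otimes M\to\Omega\otimes M\xrightarrow{\ \hat\zeta\otimes1\ }M\to0$$
splits, and there is an $FG$-map $\upsilon:M\to\Omega\otimes M$ with $(\hat\zeta\otimes1)\upsilon=\mathrm{id}_M$.

For $g\in G$ we have $(g\varphi_ig^{-1})\otimes1=g(\varphi_i\otimes1)g^{-1}$ on $\Omega\otimes M$: both send $\omega\otimes m$ to $\varphi_i(g^{-1}\omega)\,m$, since $G$ acts trivially on $F$. As $\upsilon$ commutes with $G$,
$$\mathrm{id}_M=\sum_i\sum_{g\in G/B_i}g\,\big((\varphi_i\otimes1)\upsilon\big)\,g^{-1}\in\sum_i\mathrm{Tr}_{B_i}^G(\mathrm{End}_{FB_i}(M)).$$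

**Step 5: the vertex.** The right-hand side is a sum of ideals of $\mathrm{End}_{FG}(M)$, which is a local ring because $M$ is indecomposable. If all these ideals were proper, they would lie in the radical, and so would their sum. So one of them contains $\mathrm{id}_M$. By Higman's criterion $M$ is relatively $B_i$-projective for that $i$, so it has a vertex $Q\le B_i$. If $Q<B_i$, then $M|_Q$ is projective by (i), and $M\mid\mathrm{Ind}_Q^G(M|_Q)$ would be projective, a contradiction. So $Q=B_i\in\mathcal E$, and all vertices of $M$, being conjugate to $Q$, lie in $\mathcal E$. $\blacksquare$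

## 9. The vertex and the block of $D$: end of the proof of Theorem A

**The vertex.** The module $D$ of Section 5 is simple and not projective. By the end of Section 6, every $B\in\mathcal E$ is $\Gamma$-conjugate to $E$, condition (i) holds, and $C_H(B)=B$, so (ii) holds. By Theorem B a vertex $Q$ of $D$ is $\Gamma$-conjugate to $E$. So $Q\cong C_p\times C_p$ and $C_H(Q)=Q$.

**The normalizer has only one block.** This will leave no choice for the block of $D$. Let $N=N_H(Q)$, and let $S$ be a simple $FN$-module. Since $Q$ is a normal $p$-subgroup of $N$, it acts trivially on $S$. Let $K$ be a conjugacy class of $N$. The subgroup $C_N(Q)=Q$ is normal in $N$, so there are two cases.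

* If $K\subseteq Q$, the class sum of $K$ acts on $S$ as the scalar $|K|$.
* If $K\cap C_N(Q)=\emptyset$, then $Q$, acting on $K$ by conjugation, has no fixed points, so all its orbits have length divisible by $p$. For $u\in Q$ and $x\in K$ the elements $uxu^{-1}$ and $x$ act equally on $S$, because $u$ acts trivially. So the class sum acts as $0$.

In both cases the scalar does not depend on $S$. The class sums span $Z(FN)$, so every element of $Z(FN)$, in particular every block idempotent, acts by the same scalar on all simple $FN$-modules. Hence all of them lie in one block, the principal block $b_0$ of $FN$.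

**The block of $D$.** Recall that $D|_N$ has, up to isomorphism, a unique indecomposable summand with vertex $Q$, the Green correspondent of $D$. It lies in $b_0$, the only block there is. If an indecomposable $FH$-module has vertex $Q$ and its Green correspondent in $N_H(Q)$ lies in the block $b$, then the module lies in the Brauer correspondent $b^H$ (Alperin, *Local Representation Theory*, §14; Nagao–Tsushima, *Representations of Finite Groups*, Ch. 5). So $D$ lies in $b_0^H$, which is the principal block of $FH$ by Brauer's third main theorem. Its defect groups are the Sylow $p$-subgroups $P$ of $H$, and $|P|=p^{a(p-1)}$ by (1). The dimension of $D$ is in (3). This proves Theorem A. $\blacksquare$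

## 10. All vertex orders $p^n$: proof of Theorem C

**Order $1$.** By Proposition 1, $P=1$ whenever $|Q|=1$, and the trivial group shows that the case occurs. So $s_p(0)=1$.

**Order $p$.** By Proposition 2, $|P|=p$ whenever $|Q|=p$. The trivial module of $C_p$ has vertex $C_p$. So $s_p(1)=p$.

**Order $p^2$.** This is Theorem A, with $q$ chosen by Dirichlet's theorem for each $a\ge1$.

**Order $p^n$, $n\ge3$.** We enlarge the vertex by a central factor. Let $H,D,Q$ be as in Theorem A, let $C$ be cyclic of order $p^{n-2}$, $G=H\times C$, and let $\tilde D$ be the inflation of $D$ to $G$, a simple module. We show that $Q\times C$ is a vertex of $\tilde D$.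

*Upper bound.* Since $D\mid\mathrm{Ind}_Q^H(D|_Q)$, inflation gives $\tilde D\mid\mathrm{Ind}_{Q\times C}^G(\tilde D|_{Q\times C})$. So $\tilde D$ has a vertex $R\le Q\times C$, and $\tilde D\mid\mathrm{Ind}_R^G(X)$ with $X=\tilde D|_R$.

*$R$ contains $C$.* As $C$ is central, $C\cap{}^gR=C\cap R$ for all $g$, and conjugation does not change the action of $C\cap R$. So by Mackey $\mathrm{Ind}_R^G(X)|_C$ is a direct sum of copies of $\mathrm{Ind}_{C\cap R}^C(X|_{C\cap R})$. Since $\tilde D|_C$ is a sum of trivial modules, the trivial $FC$-module is a summand of $\mathrm{Ind}_{C\cap R}^C(X|_{C\cap R})$ by Krull–Schmidt, so it is relatively $C\cap R$-projective. Its vertex is $C$, so $C\le R$. Hence $R=R_0\times C$ with $R_0=R\cap Q$, and $R\cap H=R_0$ because $(Q\times C)\cap H=Q$.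

*$R_0=Q$.* Since $G=HR$, there is a single double coset, and Mackey gives $\mathrm{Ind}_R^G(X)|_H\cong\mathrm{Ind}_{R_0}^H(X|_{R_0})$. So $D=\tilde D|_H$ is relatively $R_0$-projective, and $R_0$ contains a conjugate of the vertex $Q$. As $R_0\le Q$, we get $R_0=Q$. So $R=Q\times C$ has order $p^2\cdot p^{n-2}=p^n$.

*The block.* We have $FG=FH\otimes FC$ and $Z(FG)=Z(FH)\otimes FC$. If $e$ is a block idempotent of $FH$, then $Z(FH)e$ is local with residue field $F$, and so is $FC$. So the commutative algebra $Z(FH)e\otimes FC$ is local, and $e\otimes1$ is primitive in $Z(FG)$. Hence the blocks of $FG$ are the $b\otimes FC$ with $b$ a block of $FH$. As $D$ lies in the principal block of $FH$, which also contains the trivial module, $\tilde D$ lies in the principal block of $FG$. The defect groups of that block are the Sylow $p$-subgroups of $G$, of order $p^{a(p-1)+n-2}$, and this is unbounded in $a$. So $s_p(n)=\infty$. $\blacksquare$
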